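\title{Singular integral operators with almost periodic matrix coefficients: invertibility does not depend on the Lebesgue exponent}

\begin{abstract}
Let $P$ and $Q$ be the complementary projections associated with the Cauchy singular integral operator on the real line, and let $b$ be an $N\times N$ matrix function with almost periodic entries. We prove that if $bP+Q$ is invertible on $L^p_N(\mathbb{R})$ for one $p\in(1,\infty)$, then it is invertible on $L^p_N(\mathbb{R})$ for every $p\in(1,\infty)$. This answers a question of Karlovich and Spitkovsky. The proof describes solutions locally: on a short interval a solution is nearly constant, and on a long interval it is nearly a fixed almost periodic profile applied to a constant vector. A sharp-function inequality turns this description into $L^p$ bounds. We also show that for operators $aP+cQ$ with almost periodic coefficients, invertibility on one Muckenhoupt-weighted space, Fredholmness on one unweighted space, and invertibility on all Muckenhoupt-weighted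 spaces are equivalent.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $N\ge1$ and $1<p<\infty$. We write $L^p_N=L^p_N(\mathbb{R})$ for the space of columns $f=(f_1,\dots,f_N)^{\mathrm T}$ with entries in $L^p(\mathbb{R})$, normed by $\|f\|_p=\bigl(\int|f(x)|^p\,dx\bigr)^{1/p}$, where $|\cdot|$ is the Euclidean norm on $\mathbb{C}^N$. The norm $\bigl(\sum_\alpha\|f_\alpha\|_p^2\bigr)^{1/2}$ is equivalent to this one, so the choice does not affect invertibility. For an algebra $B\subset L^\infty(\mathbb{R})$, $B_{N\times N}$ is the algebra of $N\times N$ matrices with entries in $B$. The Cauchy singular integral operator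
\[
(Sf)(x)=\frac1{\pi i}\,\mathrm{p.v.}\int_{\mathbb{R}}\frac{f(t)}{t-x}\,dt
\]
acts entrywise and boundedly on $L^p_N$, and $P=(\mathrm{Id}+S)/2$, $Q=(\mathrm{Id}-S)/2$ are complementary projections: $P$ keeps the positive frequencies of a function and $Q$ the negative ones. Their ranges are denoted by $H^p_+=PL^p_N$ and $H^p_-=QL^p_N$. For $b\in L^\infty_{N\times N}(\mathbb{R})$, the operator $bP+Q$ sends $f$ to $b\,(Pf)+Qf$. It is invertible on $L^p_N$ exactly when, for every $h\in L^p_N$, the equation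
\begin{equation}\label{eq:main}
b\varphi_++\varphi_-=h,\qquad \varphi_+\in H^p_+,\quad \varphi_-\in H^p_-,
\end{equation}
has exactly one solution; then $\varphi_+=P(bP+Q)^{-1}h$ and $\varphi_-=Q(bP+Q)^{-1}h$.

Put $e_\lambda(x)=e^{i\lambda x}$ for $\lambda\in\mathbb{R}$. The algebra $AP$ of almost periodic functions is the closure in $L^\infty(\mathbb{R})$ of the trigonometric polynomials $\sum_{j=1}^nc_je_{\lambda_j}$ with $c_j\in\mathbb{C}$, $\lambda_j\in\mathbb{R}$. Its Wiener subclass $APW$ consists of the functions $\sum_jc_je_{\lambda_j}$ with $\sum_j|c_j|<\infty$.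

Does invertibility of $bP+Q$ depend on $p$? In the simplest cases it does not. If $b$ is a constant matrix, then $bP+Q$ is invertible on $L^p_N$ if and only if $\det b\ne0$, with inverse $b^{-1}P+Q$. If $N=1$ and $b=e_\lambda$, then $bP+Q$ is invertible only for $\lambda=0$, whatever $p$ is: for $\lambda>0$ every function in the range has no frequencies in $(0,\lambda)$, and for $\lambda<0$ a Schwartz function $\varphi_+\ne0$ with frequencies in $(0,|\lambda|)$ and $\varphi_-=-e_\lambda\varphi_+$ solve \eqref{eq:main} with $h=0$. It is known that the same holds for every $b\in APW_{N\times N}$: the operator $bP+Q$ is invertible on all spaces $L^p_N$, $1<p<\infty$, as soon as it is invertible on one of them. On the other hand, invertibility does depend on $p$ for some smooth scalar $b$ with different limits at $\pm\infty$ (Example~\ref{ex:buc}). Karlovich and Spitkovsky \cite{KS} posed the following problem.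

\medskip
\noindent\textbf{Problem.} \emph{Is it true, for every $N\ge1$ and every $b\in AP_{N\times N}$, that if $bP+Q$ is invertible on $L^{p_0}_N$ for some $p_0\in(1,\infty)$, then $bP+Q$ is invertible on $L^p_N$ for every $p\in(1,\infty)$?}
\medskip

Since $APW$ is dense in $AP$, one expects the answer yes, and one first tries approximation. If $b'\in APW_{N\times N}$ is close to $b$, then $b'P+Q$ is invertible on $L^{p_0}_N$, hence on $L^p_N$. To return to $b$ by a Neumann series on $L^p_N$ one needs $\|b-b'\|_\infty\,\|P\|\,\|(b'P+Q)^{-1}\|<1$ with operator norms on $L^p_N$, and the qualitative result for $APW$ gives no control of the last factor as $b'\to b$. The norm of $(b'P+Q)^{-1}$ is controlled uniformly in $b'$ only on $L^{p_0}_N$. The proof below uses the approximants in such a way that only this uniform information enters the decisive constants. It does not use the result for $APW$.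

\begin{theorem}\label{thm:main}
Let $N\ge1$ and $b\in AP_{N\times N}$. If $bP+Q$ is invertible on $L^{p_0}_N(\mathbb{R})$ for some $p_0\in(1,\infty)$, then it is invertible on $L^p_N(\mathbb{R})$ for every $p\in(1,\infty)$, and the inverses on different spaces $L^p_N(\mathbb{R})$ agree on intersections.
\end{theorem}

The method also gives a weighted and a Fredholm version. A weight is a locally integrable function $w>0$, and $w(E)=\int_Ew\,dx$. For $1<q<\infty$, $w$ belongs to the Muckenhoupt class $A_q$ if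
\[
[w]_{A_q}=\sup_I\Bigl(\frac1{|I|}\int_Iw\,dx\Bigr)\Bigl(\frac1{|I|}\int_Iw^{-1/(q-1)}\,dx\Bigr)^{q-1}<\infty,
\]
the supremum being over all bounded intervals. The space $L^p_N(w)$ has the norm $\bigl(\int|f|^pw\,dx\bigr)^{1/p}$, and $P$, $Q$ are bounded on it when $w\in A_p$. An operator is Fredholm if its range is closed and its kernel and cokernel are finite dimensional; the essential spectrum of $\mathcal A$ is the set of $\lambda\in\mathbb{C}$ for which $\mathcal A-\lambda\,\mathrm{Id}$ is not Fredholm.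

\begin{theorem}\label{thm:weighted}
Let $a,c\in AP_{N\times N}$ and $\mathcal A=aP+cQ$. The following are equivalent:
\begin{itemize}
\item[(i)] $\mathcal A$ is invertible on $L^{p_0}_N(w_0)$ for some $p_0\in(1,\infty)$ and some $w_0\in A_{p_0}$;
\item[(ii)] $\mathcal A$ is Fredholm on $L^{p_0}_N(\mathbb{R})$ for some $p_0\in(1,\infty)$;
\item[(iii)] $\mathcal A$ is invertible on $L^p_N(w)$ for all $p\in(1,\infty)$ and all $w\in A_p$.
\end{itemize}
Consequently the spectrum of $\mathcal A$ on $L^p_N(w)$ is the same for all $p\in(1,\infty)$ and $w\in A_p$, and it equals the essential spectrum of $\mathcal A$ on each $L^p_N(\mathbb{R})$.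
\end{theorem}

Section~\ref{sec:facts} fixes notation, and Section~\ref{sec:examples} shows the idea and the main difficulty on scalar examples. Writing $r=p_0$, we then describe $\varphi_+$ in \eqref{eq:main} in terms of local $L^r$ averages, on short intervals in Section~\ref{sec:small} and on long intervals in Sections~\ref{sec:profiles} and~\ref{sec:large}. Section~\ref{sec:Lp} derives $L^p$ bounds for $p>r$, and Section~\ref{sec:proof1} obtains $p<r$ by duality. Theorem~\ref{thm:weighted} is proved in Section~\ref{sec:proof2}; it is not needed for Theorem~\ref{thm:main}.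

\section{Notation and standard facts}\label{sec:facts}

Throughout, $1<r<\infty$ and $r'=r/(r-1)$. For a matrix, $|\cdot|$ is the operator norm; $\|b\|_\infty$ is the essential supremum of $|b(x)|$, and $I_N$ is the identity matrix. The indicator function of $E$ is $\mathbf{1}_E$, and $(U_tf)(x)=f(x+t)$.

\subsection*{Averages}
An interval is bounded and has positive length; $tJ$ is the interval with the same center as $J$ and length $t|J|$. We put
\[
\langle f\rangle_I=\frac1{|I|}\int_If\,dx,\qquad [f]_I=\langle|f|^r\rangle_I^{1/r},\qquad K_I(f)=\sup_{J\supset I}[f]_J,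
\]
where $J$ runs over intervals. By H\"older's inequality $\langle|f|\rangle_I\le[f]_I$. For $f\in L^r_N$ we have $K_I(f)\le|I|^{-1/r}\|f\|_r$, and $K_J(f)\le K_I(f)$ if $J\supset I$. With the uncentered Hardy--Littlewood maximal operator $\mathcal Mf(x)=\sup_{I\ni x}\langle|f|\rangle_I$ and $\mathcal M_rf=(\mathcal M|f|^r)^{1/r}$, we have
\begin{equation}\label{eq:KM}
K_I(f)\le\mathcal M_rf(x)\qquad(x\in I).
\end{equation}

\subsection*{The projections $P$ and $Q$}
We normalize the Fourier transform by $f=\int\hat f(\xi)e_\xi\,d\xi$. For a bounded measurable scalar or matrix function $m$, the multiplier $m(D)$ is defined on $L^2_N$ by $\widehat{m(D)f}=m\hat f$. On $L^2_N$, $P=\mathbf{1}_{(0,\infty)}(D)$ and $Q=\mathbf{1}_{(-\infty,0)}(D)$ are orthogonal projections. The operators $P$, $Q$ on different spaces $L^p_N$ agree on intersections, so the following identities pass from $L^2_N$ to $L^r_N$ by density: $P$ and $Q$ commute with translations, with dilations $f\mapsto f(s\,\cdot)$, $s>0$, and with constant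 matrices; $\overline{Pf}=Q\bar f$; in the pairing $\int g^*f\,dx$ of $L^r_N$ with $L^{r'}_N$ the adjoints of $P$ and $Q$ are $P$ and $Q$; and
\begin{equation}\label{eq:mod}
Pe_\lambda=e_\lambda\mathbf{1}_{(-\lambda,\infty)}(D),\qquad Qe_\lambda=e_\lambda\mathbf{1}_{(-\infty,-\lambda)}(D).
\end{equation}
We use H\"ormander's theorem on translation-invariant operators: a bounded operator $T$ on $L^r(\mathbb{R})$ that commutes with all $U_t$ coincides on $L^r\cap L^2$ with a multiplier $m(D)$, and $\|m\|_\infty\le\|T\|$. Applied to the $N^2$ entries of an operator $T$ on $L^r_N$, it gives a matrix symbol with $|m(\xi)|\le N\|T\|$ for almost every $\xi$.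

\begin{lemma}\label{lem:mult}
Let $\nu$ be a finite complex Borel measure on $[0,\infty)$ and $m(x)=\int e^{i\lambda x}\,d\nu(\lambda)$. Then $mH^r_+\subset H^r_+$ and $\overline mH^r_-\subset H^r_-$.
\end{lemma}

\begin{proof}
For $\lambda\ge0$, \eqref{eq:mod} gives $Qe_\lambda P=e_\lambda\mathbf{1}_{(-\infty,-\lambda)}(D)\mathbf{1}_{(0,\infty)}(D)=0$. For $f\in H^r_+$ and $g\in L^{r'}_N$, Fubini's theorem gives
\[
\int g^*Q(mf)\,dx=\int\!\!\int(Qg)^*e_\lambda f\,dx\,d\nu(\lambda)=\int\!\!\int g^*Q(e_\lambda f)\,dx\,d\nu(\lambda)=0,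
\]
so $Q(mf)=0$. The second inclusion follows by complex conjugation.
\end{proof}

Let $APW_+$ and $APW_-$ be the sets of functions in $APW$ whose frequencies are all $\ge0$, respectively all $\le0$. By Lemma~\ref{lem:mult}, multiplication by a matrix with entries in $APW_\pm$ preserves $H^r_\pm$.

The next two lemmas express that a slowly varying function has little high frequency content, and that $Pg$ varies slowly far from the support of $g$.

\begin{lemma}\label{lem:slow}
There is $C=C(r,N)$ such that for $\lambda>0$ and every $y\in C^1$ with $y,y'\in L^r_N$,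
\[
\|Q(e_\lambda y)\|_r+\|P(e_{-\lambda}y)\|_r\le C\min\bigl(\|y\|_r,\lambda^{-1}\|y'\|_r\bigr).
\]
\end{lemma}

\begin{proof}
The bound by $\|y\|_r$ is the boundedness of $P$ and $Q$. Fix a Schwartz function $\phi$ with $\int\phi=1$ and $\hat\phi$ supported in $[-1,1]$, and let $\phi_\lambda(t)=\lambda\phi(\lambda t)$. Then $Q(e_\lambda(\phi_\lambda*y))=0$ and $P(e_{-\lambda}(\phi_\lambda*y))=0$: for $y\in L^2_N\cap L^r_N$ the frequencies of $\phi_\lambda*y$ lie in $[-\lambda,\lambda]$, and the general case follows by density. So we may replace $y$ by $y-\phi_\lambda*y$, and by Minkowski's inequality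
\[
\|y-\phi_\lambda*y\|_r\le\int|\phi_\lambda(t)|\,\|y-y(\cdot-t)\|_r\,dt\le\|y'\|_r\int|t\phi_\lambda(t)|\,dt=\lambda^{-1}\|y'\|_r\int|t\phi(t)|\,dt.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:far}
Let $0<\kappa\le\frac14$, let $J$ be an interval and $I=\kappa J$. If $g\in L^r_N$ vanishes on $J$, then $Pg$ is continuous on $I$ and $|Pg(x)-Pg(x')|\le11\,\kappa\,K_J(g)$ for $x,x'\in I$.
\end{lemma}

\begin{proof}
On $I$ we have $Pg(x)=\frac12Sg(x)=\frac1{2\pi i}\int_{\mathbb{R}\setminus J}g(t)(t-x)^{-1}\,dt$. Let $x_0$ be the center of $J$. For $t\notin J$ and $x\in I$ we have $|x-x_0|\le|J|/8\le|t-x_0|/4$, so $|t-x|\ge\frac12|t-x_0|$ and $|(t-x)^{-1}-(t-x')^{-1}|\le4|I|\,|t-x_0|^{-2}$. On $2^{j+1}J\setminus2^jJ$ we have $|t-x_0|\ge2^{j-1}|J|$. Hence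
\[
|Pg(x)-Pg(x')|\le\frac{4|I|}{2\pi}\sum_{j\ge0}\frac{2^{j+1}|J|\,\langle|g|\rangle_{2^{j+1}J}}{2^{2j-2}|J|^2}\le\frac{32}{\pi}\,\kappa\,K_J(g).\qedhere
\]
\end{proof}

\subsection*{Almost periodic functions}
The following facts hold for scalar, vector and matrix functions with entries in $AP$. Except for (AP2), each is checked on trigonometric polynomials and extends by uniform approximation.
\begin{itemize}
\item[(AP1)] Functions in $AP$ are bounded and uniformly continuous, and $AP$ is closed under products and complex conjugation.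
\item[(AP2)] If $f$ has entries in $AP$ and values in a compact set $\mathcal C$, and $\Phi$ is continuous on $\mathcal C$, then $\Phi\circ f\in AP$; indeed $\Phi$ is a uniform limit on $\mathcal C$ of polynomials in the coordinates and their conjugates. In particular $|f|^r\in AP$, and $1/f\in AP$ if $f$ is scalar and $\inf|f|>0$.
\item[(AP3)] The mean value $\langle f\rangle_{\mathbb{R}}=\lim_{|I|\to\infty}\langle f\rangle_I$ exists, uniformly in the position of $I$, because $|\langle e_\lambda\rangle_I|\le2/(|\lambda||I|)$ for $\lambda\ne0$. The mean value of $\sum c_\lambda e_\lambda\in APW$ is $c_0$. We write $[f]_{\mathbb{R}}=\langle|f|^r\rangle_{\mathbb{R}}^{1/r}$; then $|\langle f\rangle_{\mathbb{R}}|\le[f]_{\mathbb{R}}$.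
\item[(AP4)] For $\eta\in L^1(\mathbb{R})$, $\int f(s\tau)\eta(\tau)\,d\tau\to\langle f\rangle_{\mathbb{R}}\int\eta\,d\tau$ as $s\to\infty$, by the Riemann--Lebesgue lemma.
\end{itemize}

\section{Three scalar examples}\label{sec:examples}

The first example shows that Theorem~\ref{thm:main} needs more than smoothness of $b$.

\begin{example}[bounded uniform continuity is not enough]\label{ex:buc}
Let $0<\beta<\frac13$ and, with principal branches,
\[
b(x)=(1-ix)^\beta(1+ix)^{-\beta}=e^{-2i\beta\arctan x}.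
\]
This function is smooth and uniformly continuous, $|b|=1$, and $b(\pm\infty)=e^{\mp i\pi\beta}$. Since $\|b-1\|_\infty\le2\sin(\pi\beta/2)<1$ and $P$ has norm $1$ on $L^2$, the operator $bP+Q=\mathrm{Id}+(b-1)P$ is invertible on $L^2$. Now let $p>1/\beta$ and $\varphi_+=(1-ix)^{-\beta}\in L^p$. For $\epsilon>0$ the function $(1-i\epsilon x)^{-1}=\int_0^\infty\epsilon^{-1}e^{-\lambda/\epsilon}e^{i\lambda x}\,d\lambda$ lies in $L^2\cap L^p$ and has only positive frequencies, so it lies in $H^p_+$. Since $\Gamma(\beta)(1-ix)^{-\beta}=\int_0^\infty\lambda^{\beta-1}e^{-\lambda}e^{i\lambda x}\,d\lambda$, Lemma~\ref{lem:mult} gives $(1-i\epsilon x)^{-1}\varphi_+\in H^p_+$, and letting $\epsilon\to0$ we get $\varphi_+\in H^p_+$ by dominated convergence. Then $\varphi_-=-\overline{\varphi_+}=-(1+ix)^{-\beta}\in H^p_-$ and $b\varphi_++\varphi_-=0$. So $bP+Q$ has a nontrivial kernel on $L^p$.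
\end{example}

The second example can be solved explicitly, and it exhibits the local structure of solutions on which the proof rests.

\begin{example}[the model]\label{ex:model}
Let $|\alpha|<1$, $|\gamma|<1$ and $b=(1+\alpha e_{-1})(1+\gamma e_1)$. Put
\[
W_+=(1+\gamma e_1)^{-1}=\sum_{k\ge0}(-\gamma)^ke_k,\qquad W_-=1+\alpha e_{-1}.
\]
Then $bW_+=W_-$, $\langle W_+\rangle_{\mathbb{R}}=1$, and $W_+^{\pm1}\in APW_+$, $W_-^{\pm1}\in APW_-$. Dividing \eqref{eq:main} by $W_-$ gives $W_+^{-1}\varphi_++W_-^{-1}\varphi_-=W_-^{-1}h$, where the two terms on the left lie in $H^r_+$ and $H^r_-$. Hence the solution is $\varphi_+=W_+P(W_-^{-1}h)$, $\varphi_-=W_-Q(W_-^{-1}h)$.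

Look at $\varphi=\varphi_+$ on an interval $I$ with center $x_0$, and let $J=4I$. Split
\[
\varphi=W_+P(W_-^{-1}h\mathbf{1}_J)+W_+y,\qquad y=P(W_-^{-1}h\mathbf{1}_{\mathbb{R}\setminus J}).
\]
The $L^r$ norm of the first term is at most $\|W_+\|_\infty\|P\|\,\|W_-^{-1}\|_\infty|J|^{1/r}[h]_J$. By Lemma~\ref{lem:far}, $|y-y(x_0)|\le3\|W_-^{-1}\|_\infty K_I(h)$ on $I$. With $u=y(x_0)$,
\begin{equation}\label{eq:model}
[\varphi-W_+u]_I\le C\,\|W_+\|_\infty\|W_-^{-1}\|_\infty\,K_I(h),\qquad C=C(r).
\end{equation}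
So on $I$ the solution is a constant multiple of the fixed profile $W_+$, up to an error controlled by $h$. The profile disappears upon averaging. If $I$ is a union of adjacent intervals $I'$ of length $2\pi$, then $\langle W_+\rangle_{I'}=1$, so $\langle\varphi\rangle_{I'}-u=\langle\varphi-W_+u\rangle_{I'}$, and the average over all $I'\subset I$ of $|\langle\varphi\rangle_{I'}-u|$ is at most $[\varphi-W_+u]_I$. By \eqref{eq:model} and \eqref{eq:KM}, the step function obtained by averaging $\varphi$ over periods has mean oscillation on $I$ at most a constant times $\mathcal M_rh(x)$, $x\in I$. For $p>r$ the function $\mathcal M_rh$ is in $L^p$ when $h$ is, and a bound on all mean oscillations is what the Fefferman--Stein inequality (Lemma~\ref{lem:FS}) converts into an $L^p$ bound.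
\end{example}

Now let $b\in AP$ be general, and suppose that $\|b-b'\|_\infty\le\varepsilon$ for some $b'$ that factors as in the model. Rewrite \eqref{eq:main} as $b'\varphi_++\varphi_-=h+(b'-b)\varphi_+$. Then \eqref{eq:model} holds with $K_I(h)+\varepsilon K_I(\varphi)$ in place of $K_I(h)$. A term $\delta K_I(\varphi)$ on the right is harmless if $\delta$ is small, since it can be absorbed after taking $L^p$ norms. But here $\delta=C\|W_+\|_\infty\|W_-^{-1}\|_\infty\,\varepsilon$, and the supremum norms need not stay bounded as $b'\to b$.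

\begin{example}[profiles are not uniformly bounded]\label{ex:unbounded}
Let $a_k=1/(k\log k)$ and $g_n(x)=\sum_{k=2}^na_k\sin kx$. The sequence $g_n$ converges uniformly. Indeed, let $0<x\le\pi$ and $2\le n\le n'$. In $\sum_{k=n}^{n'}a_k\sin kx$ the terms with $k\le\pi/x$ contribute at most $\sum_{k\le \pi/x}x/\log n\le\pi/\log n$. If the remaining terms start at $k=m$, then $m>\pi/x$, the partial sums of $\sin kx$ are bounded by $1/\sin(x/2)\le\pi/x<m$, and summation by parts bounds the contribution by $ma_m\le1/\log n$. Let $g=\lim g_n$, $t>0$, $b=e^{-itg}\in AP$ and $b_n=e^{-itg_n}$, so $b_n\to b$ uniformly. For small $t$, $\|b-1\|_\infty<1$ and $bP+Q$ is invertible on $L^2$. The functions $W_\pm^{(n)}=\exp\bigl(\frac t2\sum_{k=2}^na_ke_{\pm k}\bigr)$ and their reciprocals lie in $APW_\pm$, have mean value $1$, and satisfy $b_nW_+^{(n)}=W_-^{(n)}$. They are the only choice: if $b_nV_+=V_-$ with $V_\pm\in APW_\pm$ and $\langle V_+\rangle_{\mathbb{R}}=1$, then $V_+/W_+^{(n)}=V_-/W_-^{(n)}$ lies in $APW_+\cap APW_-$,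 so it is a constant, equal to its mean value $1$. And $W_+^{(n)}(0)=\exp\bigl(\frac t2\sum_{k=2}^na_k\bigr)\to\infty$.
\end{example}

We therefore have to prove an analog of \eqref{eq:model} without the explicit inverse. Two things replace it. First, invertibility on $L^r_N$ is stable under perturbation with uniform constants, and it bounds the profile $W_+$ in $L^r$ mean uniformly in $b'$ (Section~\ref{sec:profiles}). Second, every quantity that does depend on $b'$ will be multiplied by a factor that tends to zero as the length of the interval grows (Section~\ref{sec:large}). This restricts the estimate to long intervals. On short intervals $b$ is nearly constant, and a direct argument works.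

\section{Uniform $L^r$ solvability and short intervals}\label{sec:small}

We begin with a pointwise consequence of a lower bound, stated for $aP+cQ$ because Section~\ref{sec:proof2} needs it in that form.

\begin{lemma}\label{lem:lower}
Let $a,c$ be bounded continuous $N\times N$ matrix functions, and suppose $\|(aP+cQ)f\|_r\ge\gamma\|f\|_r$ for all $f\in L^r_N$. Then $|a(x)v|\ge\gamma|v|$ and $|c(x)v|\ge\gamma|v|$ for all $x\in\mathbb{R}$ and $v\in\mathbb{C}^N$.
\end{lemma}

\begin{proof}
If $\hat f\in C_c^\infty$ and $\lambda$ is large, then $e_\lambda f\in H^r_+$ and $e_{-\lambda}f\in H^r_-$, so $\|af\|_r=\|(aP+cQ)e_\lambda f\|_r\ge\gamma\|f\|_r$ and $\|cf\|_r=\|(aP+cQ)e_{-\lambda}f\|_r\ge\gamma\|f\|_r$. Such $f$ are dense in $L^r_N$, so both inequalities hold on $L^r_N$. Take $f=\mathbf{1}_{(x-t,x+t)}v$, divide by $(2t)^{1/r}$, and let $t\to0$.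
\end{proof}

\medskip
\noindent\textbf{Standing assumptions for Sections~\ref{sec:small}--\ref{sec:Lp}.} \emph{The exponent $r\in(1,\infty)$ is fixed, $b\in AP_{N\times N}$, and $A=bP+Q$ is invertible on $L^r_N$. Operator norms are taken on $L^r_N$. For $h\in L^r_N$ we write $\varphi=\varphi_+=PA^{-1}h$ and $\varphi_-=QA^{-1}h$, so that $b\varphi_++\varphi_-=h$. In Sections~\ref{sec:small}--\ref{sec:large} the letter $C$ denotes constants that depend only on $r$, $N$, $\|b\|_\infty$ and $\|A^{-1}\|$.}
\medskip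

Put
\[
\varepsilon_0=\min\Bigl(1,\frac1{2\|P\|\,\|A^{-1}\|}\Bigr),\qquad C_0=2\|A^{-1}\|(\|P\|+\|Q\|),\qquad C_1=C_0(\|b\|_\infty+1)+1 .
\]

\begin{lemma}\label{lem:uniform}
Let $b'\in L^\infty_{N\times N}$ and $\|b'-b\|_\infty\le\varepsilon_0$.
\begin{itemize}
\item[(a)] $A'=b'P+Q$ is invertible on $L^r_N$. For every $k\in L^r_N$ there is exactly one pair $\psi_\pm\in H^r_\pm$ with $b'\psi_++\psi_-=k$, and $\|\psi_+\|_r+\|\psi_-\|_r\le C_0\|k\|_r$.
\item[(b)] If $u_+,u_-\in L^r_N$ satisfy $b'u_++u_-=0$, then $\|u_+\|_r\le C_1\bigl(\|Qu_+\|_r+\|Pu_-\|_r\bigr)$.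
\end{itemize}
\end{lemma}

Part (b) says that a solution of the homogeneous equation which is not required to lie in $H^r_+\times H^r_-$ is controlled by its components with the wrong frequencies.

\begin{proof}
(a) Since $\|(b'-b)P\|\le1/(2\|A^{-1}\|)$, a Neumann series shows that $A'=A+(b'-b)P$ is invertible with $\|A'^{-1}\|\le2\|A^{-1}\|$. The pair is $\psi_+=PA'^{-1}k$, $\psi_-=QA'^{-1}k$.

(b) We have $b'Pu_++Qu_-=-b'Qu_+-Pu_-$. By (a), $\|Pu_+\|_r\le C_0\bigl(\|b'\|_\infty\|Qu_+\|_r+\|Pu_-\|_r\bigr)$. Add $\|Qu_+\|_r$ and use $\|b'\|_\infty\le\|b\|_\infty+1$.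
\end{proof}

Both local estimates begin in the same way: one freezes the coefficient to some $b'$, moves the error to the right side, and removes the part of the right side that lives on a larger interval $J$.

\begin{lemma}\label{lem:remove}
Let $0<\kappa\le\frac14$, $0<\varepsilon\le1$, let $J$ be an interval and $I=\kappa J$. Let $b'\in L^\infty_{N\times N}$ satisfy $|b'-b|\le\varepsilon$ on $J$. Put $k=\mathbf{1}_J\bigl(h+(b'-b)\varphi\bigr)$, and suppose that $\psi_\pm\in H^r_\pm$ satisfy $b'\psi_++\psi_-=k$ and $\|\psi_\pm\|_r\le C\|k\|_r$. Then $\theta_\pm=\varphi_\pm-\psi_\pm\in H^r_\pm$ satisfy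
\[
b'\theta_++\theta_-=0\ \text{ on }J,\qquad K_J(\theta_\pm)\le C\bigl(K_I(\varphi)+K_I(h)\bigr),
\]
and $[\psi_+]_I\le C\kappa^{-1/r}\bigl(K_I(h)+\varepsilon K_I(\varphi)\bigr)$.
\end{lemma}

\begin{proof}
We have $b'\theta_++\theta_-=h+(b'-b)\varphi-k$, which vanishes on $J$. Next, $\|k\|_r\le|J|^{1/r}\bigl(K_I(h)+\varepsilon K_I(\varphi)\bigr)$. Since $[\psi_\pm]_{J'}\le|J'|^{-1/r}\|\psi_\pm\|_r$ for every interval $J'$, taking $J'=I$ gives the bound for $[\psi_+]_I$, and taking $J'\supset J$ gives $K_J(\psi_\pm)\le C(K_I(h)+K_I(\varphi))$. Finally $\varphi_-=h-b\varphi$ gives $K_J(\varphi_-)\le K_I(h)+\|b\|_\infty K_I(\varphi)$.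
\end{proof}

The ratio $\kappa$ has two opposite effects. A small $\kappa$ makes the far part $\theta_+$ regular on $I$, but it inflates the near part $\psi_+$ by the factor $\kappa^{-1/r}$. The inflation costs nothing in front of $K_I(h)$, and in front of $K_I(\varphi)$ it is compensated by choosing $\varepsilon$ after $\kappa$.

\begin{proposition}[short intervals]\label{prop:small}
For every $\delta>0$ there are $\rho\in(0,1]$ and $C_\delta$ such that for all $h\in L^r_N$ and all intervals $I$ with $|I|\le\rho$ there is $u\in\mathbb{C}^N$ with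
\[
[\varphi-u]_I\le\delta K_I(\varphi)+C_\delta K_I(h).
\]
\end{proposition}

\begin{proof}
It suffices to prove the bound with $C\delta$ in place of $\delta$, for $\delta\le\frac14$. Let $\kappa=\delta$ and $\varepsilon=\delta\kappa^{1/r}$. By uniform continuity there is $\rho\in(0,1]$ with $|b(x)-b(x')|\le\varepsilon$ for $|x-x'|\le\rho/\kappa$. Let $|I|\le\rho$, let $x_0$ be the center of $I$, $J=\kappa^{-1}I$, and let $b'=b(x_0)$, a constant matrix. By Lemma~\ref{lem:lower}, $|b'^{-1}|\le\|A^{-1}\|$. With $k$ as in Lemma~\ref{lem:remove}, the functions $\psi_+=b'^{-1}Pk$ and $\psi_-=Qk$ satisfy the hypotheses of that lemma. Thus $g=b'\theta_++\theta_-$ vanishes on $J$, $K_J(g)\le C(K_I(\varphi)+K_I(h))$, and $\theta_+=b'^{-1}Pg$ because $b'$ is constant. By Lemma~\ref{lem:far}, $u=\theta_+(x_0)$ satisfies $|\theta_+-u|\le C\kappa(K_I(\varphi)+K_I(h))$ on $I$. Therefore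
\[
[\varphi-u]_I\le[\theta_+-u]_I+[\psi_+]_I\le C\delta K_I(\varphi)+C\delta^{-1/r}K_I(h).\qedhere
\]
\end{proof}

Only the uniform continuity of $b$ was used in this section.

\section{Profiles of trigonometric polynomial approximants}\label{sec:profiles}

On long intervals we freeze $b$ to a trigonometric polynomial $b'$, and we need the analogs of the functions $W_\pm$ of Example~\ref{ex:model}. We do not need them to be invertible.

\begin{proposition}\label{prop:profiles}
Let $b'$ be an $N\times N$ matrix trigonometric polynomial with $\|b'-b\|_\infty\le\varepsilon_0$. There are $N\times N$ matrices $W_\pm$ with entries in $APW_\pm$ such that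
\[
b'W_+=W_-,\qquad\langle W_+\rangle_{\mathbb{R}}=I_N,\qquad\Lambda=\langle W_-\rangle_{\mathbb{R}}\ \text{ is invertible},
\]
and
\begin{equation}\label{eq:uniformW}
[W_+v]_{\mathbb{R}}\le C_1|v|\quad(v\in\mathbb{C}^N),\qquad|\Lambda^{-1}|\le C_1 .
\end{equation}
\end{proposition}

The point of \eqref{eq:uniformW} is that $C_1$ does not depend on $b'$. The matrix $\Lambda$ is the effective coefficient at large scales: for slowly varying $y$ the pair $W_+y$, $-W_-y$ solves the homogeneous equation and has local averages close to $y$ and $-\Lambda y$. It need not be the mean value of $b'$; in Example~\ref{ex:model}, $\Lambda=1$ while the mean value of the coefficient is $1+\alpha\gamma$.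

We first construct a pair $G_\pm$ with a different normalization, $\langle G_-\rangle_{\mathbb{R}}=I_N$. The identity $b'G_+=G_-$ then reads $b'G_++(I_N-G_-)=I_N$, where $G_+$ has frequencies $\ge0$ and $I_N-G_-$ has frequencies $<0$. Formally, then, $G_++(I_N-G_-)$ is $A'^{-1}$ applied to the constant $I_N$. Constants are not in $L^r$, so we first show that $A'^{-1}$ decomposes into an absolutely summable family of modulated multipliers, and then evaluate their symbols at frequencies $\xi\downarrow0$.

\begin{lemma}\label{lem:exist}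
For $b'$ as in Proposition~\ref{prop:profiles} there are matrices $G_\pm$ with entries in $APW_\pm$ such that $b'G_+=G_-$ and $\langle G_-\rangle_{\mathbb{R}}=I_N$.
\end{lemma}

\begin{proof}
Write $b'=\sum_\mu b_\mu e_\mu$, a finite sum. The frequencies $\mu$ and the number $1$ generate a finitely generated, torsion-free, hence free, subgroup $\Gamma=\mathbb{Z}\omega_1+\dots+\mathbb{Z}\omega_k$ of $\mathbb{R}$, with $k\ge1$ and $\omega_1,\dots,\omega_k$ rationally independent. The map $n\mapsto n\cdot\omega$ is a bijection of $\mathbb{Z}^k$ onto $\Gamma$; write $\mu=n(\mu)\cdot\omega$. For $z$ in the torus $\mathbb{T}^k$ define on $L^r_N$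
\[
A'(z)=Q+\sum_\mu z^{n(\mu)}b_\mu e_\mu P ,
\]
and let $z(t)=(e^{i\omega_1t},\dots,e^{i\omega_kt})$. Since $U_te_\mu U_{-t}=e^{i\mu t}e_\mu=z(t)^{n(\mu)}e_\mu$ and $P$, $Q$ commute with $U_t$,
\begin{equation}\label{eq:cov}
U_tA'(z)U_{-t}=A'(z(t)z),
\end{equation}
with the coordinatewise product. At $z=(1,\dots,1)$ this shows that $A'(z(t))=U_tA'U_{-t}$ is invertible with $\|A'(z(t))^{-1}\|=\|A'^{-1}\|$. By Kronecker's theorem the points $z(t)$ are dense in $\mathbb{T}^k$. Given $z\in\mathbb{T}^k$, norm continuity provides $t$ with $\|A'(z)-A'(z(t))\|<1/\|A'^{-1}\|$, so $A'(z)$ is invertible by a Neumann series.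

The map $z\mapsto A'(z)$ is a trigonometric polynomial on $\mathbb{T}^k$ with operator coefficients, and inversion is a smooth map on the set of invertible operators. So $z\mapsto A'(z)^{-1}$ is $C^\infty$ in the operator norm. Its Fourier coefficients $B_n=\int_{\mathbb{T}^k}z^{-n}A'(z)^{-1}\,dz$ (normalized Haar measure) decay faster than any power of $|n|$, by integration by parts, and so $\sum_n\|B_n\|<\infty$. By \eqref{eq:cov} and the invariance of Haar measure, $U_tB_nU_{-t}=e^{i(n\cdot\omega)t}B_n$. Hence, with $\lambda=n\cdot\omega$, the operator $e_{-\lambda}B_n$ commutes with translations, and by H\"ormander's theorem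
\[
B_n=e_\lambda m_\lambda(D),\qquad|m_\lambda(\xi)|\le N\|B_n\|\quad\text{for almost every }\xi .
\]
The $n$th Fourier coefficient of the identity $A'(z)A'(z)^{-1}=\mathrm{Id}$ is
\[
QB_n+\sum_\mu b_\mu e_\mu PB_{n-n(\mu)}=\delta_{n0}\,\mathrm{Id}.
\]
Put $\nu=n\cdot\omega$, multiply by $e_{-\nu}$ on the left, and use \eqref{eq:mod}. All terms become multipliers, and comparing symbols gives, for almost every $\xi$ and all $\nu\in\Gamma$,
\begin{equation}\label{eq:symbols}
\mathbf{1}_{(-\infty,0)}(\xi+\nu)\,m_\nu(\xi)+\sum_\mu b_\mu\mathbf{1}_{(0,\infty)}(\xi+\nu-\mu)\,m_{\nu-\mu}(\xi)=\delta_{\nu0}I_N .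
\end{equation}
As $\Gamma$ is countable, we can choose $\xi_j\downarrow0$ at which \eqref{eq:symbols} and the bounds on $|m_\lambda(\xi_j)|$ hold for all indices. After passing to a diagonal subsequence, $m_\lambda(\xi_j)\to m^0_\lambda$ for every $\lambda\in\Gamma$, and $\sum_\lambda|m^0_\lambda|\le N\sum_n\|B_n\|<\infty$. For fixed $\lambda$ we have $\mathbf{1}_{(0,\infty)}(\xi_j+\lambda)\to\mathbf{1}_{[0,\infty)}(\lambda)$ and $\mathbf{1}_{(-\infty,0)}(\xi_j+\lambda)\to\mathbf{1}_{(-\infty,0)}(\lambda)$. The sum in \eqref{eq:symbols} is finite, so in the limit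
\[
\sum_{\mu:\ \nu-\mu\ge0}b_\mu m^0_{\nu-\mu}=\delta_{\nu0}I_N-\mathbf{1}_{(-\infty,0)}(\nu)\,m^0_\nu\qquad(\nu\in\Gamma).
\]
The left side is the coefficient of $e_\nu$ in $b'G_+$ for $G_+=\sum_{\lambda\ge0}m^0_\lambda e_\lambda$, and the right side is the coefficient of $e_\nu$ in $G_-=I_N-\sum_{\lambda<0}m^0_\lambda e_\lambda$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:profiles}]
Take $G_\pm$ from Lemma~\ref{lem:exist} and write $G_+=\sum_{\lambda\ge0}G_\lambda e_\lambda$ and $G_-=I_N+\sum_{\lambda<0}G_\lambda e_\lambda$, so that $G_0=\langle G_+\rangle_{\mathbb{R}}$. To get bounds independent of $b'$ we cut the solutions $G_+v$, $-G_-v$ of the homogeneous equation off by a very wide bump, which puts them into $L^r_N$, and apply Lemma~\ref{lem:uniform}(b).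

Let $\eta$ be a scalar Schwartz function with $\|\eta\|_r=1$ and $\hat\eta$ supported in $[1,2]$, and let $\eta_s(x)=s^{-1/r}\eta(x/s)$. Then $\|\eta_s\|_r=1$, the frequencies of $\eta_s$ lie in $[1/s,2/s]$, and those of $\overline{\eta_s}$ lie in $[-2/s,-1/s]$. Fix $v\in\mathbb{C}^N$. By (AP2) and (AP4),
\begin{equation}\label{eq:bump}
\|G_+v\eta_s\|_r^r=\|G_+v\overline{\eta_s}\|_r^r=\int|G_+(s\tau)v|^r|\eta(\tau)|^r\,d\tau\longrightarrow[G_+v]_{\mathbb{R}}^r\qquad(s\to\infty).
\end{equation}
Let $\sigma(s)=\sum_{0<|\lambda|\le2/s}|G_\lambda|$. Then $\sigma(s)\to0$ as $s\to\infty$, because $\sum|G_\lambda|<\infty$ and each $\lambda\ne0$ eventually leaves the range of summation.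

First take $u_+=G_+v\eta_s$ and $u_-=-G_-v\eta_s$, so $b'u_++u_-=0$. Here $Qu_+=0$. Since $P(e_\lambda\eta_s)=0$ for $\lambda<-2/s$, we have $\|Pu_-+v\eta_s\|_r\le\|P\|\sigma(s)|v|$. Lemma~\ref{lem:uniform}(b) and \eqref{eq:bump} give in the limit
\begin{equation}\label{eq:U2}
|G_0v|\le[G_+v]_{\mathbb{R}}\le C_1|v| .
\end{equation}
Next take $u_+=G_+v\overline{\eta_s}$ and $u_-=-G_-v\overline{\eta_s}$. Now $Pu_-=0$. Since $Q(e_\lambda\overline{\eta_s})=0$ for $\lambda>2/s$, we have $\|Qu_+-G_0v\overline{\eta_s}\|_r\le\|Q\|\sigma(s)|v|$. In the limit,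
\begin{equation}\label{eq:U1}
[G_+v]_{\mathbb{R}}\le C_1|G_0v| .
\end{equation}
If $G_0v=0$, then $|v|=|\langle G_-v\rangle_{\mathbb{R}}|=|\langle b'G_+v\rangle_{\mathbb{R}}|\le\|b'\|_\infty[G_+v]_{\mathbb{R}}=0$ by \eqref{eq:U1}. So $G_0$ is invertible. Put $W_\pm=G_\pm G_0^{-1}$. Then $b'W_+=W_-$, $\langle W_+\rangle_{\mathbb{R}}=I_N$ and $\Lambda=G_0^{-1}$. The two bounds in \eqref{eq:uniformW} are \eqref{eq:U1} with $G_0^{-1}v$ in place of $v$, and \eqref{eq:U2}.
\end{proof}

\section{Long intervals}\label{sec:large}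

After Lemma~\ref{lem:remove} we face functions $\theta_\pm\in H^r_\pm$ that solve $b'\theta_++\theta_-=0$ on $J$ only. Multiplying by a cutoff $\chi$ supported in $J$ makes the equation global, but $\chi\theta_\pm$ no longer lie in $H^r_\pm$. The next lemma shows that their components with the wrong frequencies are smooth at the scale $|J|$. Fix $\chi_0\in C_c^\infty(-\frac12,\frac12)$, real valued, with $\chi_0=1$ on $[-\frac14,\frac14]$.

\begin{lemma}\label{lem:smooth}
Let $J$ be an interval with center $x_0$ and length $s$, and $\chi(x)=\chi_0((x-x_0)/s)$. Let $\alpha=Q(\chi\theta)$ with $\theta\in H^r_+$, or $\alpha=P(\chi\theta)$ with $\theta\in H^r_-$. Then $\alpha\in C^1$ and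
\[
|\alpha(x)|+s|\alpha'(x)|\le CK_J(\theta)\Bigl(1+\frac{|x-x_0|}s\Bigr)^{-1},\qquad\|\alpha\|_r+s\|\alpha'\|_r\le CK_J(\theta)\,s^{1/r},
\]
with $C=C(r)$.
\end{lemma}

Since $Q\theta=0$, one can write $Q(\chi\theta)$ as the commutator $[Q,\chi]\theta$, whose kernel is smooth. But that kernel decays only like $1/|t|$, while all we may use about $\theta$ is that its averages over the dilates of $J$ are bounded, and summing over dyadic shells would give a divergent series. We gain decay by first dividing $\theta$ by $1-ix$, which preserves $H^r_+$.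

\begin{proof}
The second case follows from the first by complex conjugation. By translation and dilation we may assume $x_0=0$, $s=1$. Write $K=K_J(\theta)$, and put $\tilde\theta=(1-ix)^{-1}\theta$ and $X(x)=(1-ix)\chi_0(x)$, so that $\chi_0\theta=X\tilde\theta$ and $X\in C_c^\infty(-\frac12,\frac12)$. Since $(1-ix)^{-1}=\int_0^\infty e^{-\lambda}e^{i\lambda x}\,d\lambda$, Lemma~\ref{lem:mult} gives $\tilde\theta\in H^r_+$. On $2^{j+1}J\setminus2^jJ$ we have $|1-ix|^{-1}\le2^{1-j}$, so
\[
\|\tilde\theta\|_r^r\le K^r\Bigl(1+\sum_{j\ge0}2^{(1-j)r}2^{j+1}\Bigr)\le CK^r ,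
\]
where the series converges because $r>1$. As $Q\tilde\theta=0$ and $Q=(\mathrm{Id}-S)/2$,
\[
\alpha(x)=Q(X\tilde\theta)(x)-X(x)Q\tilde\theta(x)=-\frac1{2\pi i}\int k(x,t)\tilde\theta(t)\,dt,\qquad k(x,t)=\frac{X(t)-X(x)}{t-x}.
\]
The kernel $k(x,t)=\int_0^1X'(x+\tau(t-x))\,d\tau$ is smooth, and $k$ and $\partial_xk$ are bounded. There are two regions.
\begin{itemize}
\item Let $|x|\le1$. For $|t|\ge2$ we have $k=-X(x)/(t-x)$ and $|t-x|\ge|t|/2\ge1$, so $|k|+|\partial_xk|\le C/|t|$. Together with boundedness, $|k|+|\partial_xk|\le C(1+|t|)^{-1}$ for all $t$, and $(1+|t|)^{-1}\in L^{r'}$.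
\item Let $|x|>1$. Then $k=X(t)/(t-x)$ vanishes unless $|t|<\frac12$, and there $|t-x|\ge|x|/2$, so $|k|+|\partial_xk|\le C|x|^{-1}\mathbf{1}_J(t)$.
\end{itemize}
Differentiation under the integral sign and H\"older's inequality give $|\alpha(x)|+|\alpha'(x)|\le CK(1+|x|)^{-1}$. The norm bounds follow since $(1+|x|)^{-1}\in L^r$.
\end{proof}

\begin{proposition}[long intervals]\label{prop:large}
Let $C_2=N(C_1+1)$. For every $\delta>0$ there are $W\in AP_{N\times N}$, a number $L=2^m$ with $m\in\mathbb{Z}$, and $C_\delta$ such that for every interval $I$ with $|I|\ge L$: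
\begin{itemize}
\item[(a)] $|\langle W\rangle_I-I_N|\le\delta$ and $[\,|W|\,]_I\le C_2$;
\item[(b)] for every $h\in L^r_N$ there is $u\in\mathbb{C}^N$ with $[\varphi-Wu]_I\le\delta K_I(\varphi)+C_\delta K_I(h)$.
\end{itemize}
\end{proposition}

\begin{proof}
It suffices to prove (a), and (b) with $C\delta$ in place of $\delta$, for $\delta\le\frac14$. The order of the choices matters.
\begin{itemize}
\item Let $\kappa=\delta$ and $\varepsilon=\min(\varepsilon_0,\delta\kappa^{1/r})$.
\item Choose a trigonometric polynomial $b'$ with $\|b'-b\|_\infty\le\varepsilon$, take $W_\pm$ and $\Lambda$ from Proposition~\ref{prop:profiles}, and let $W=W_+$. Write $W_+=I_N+\sum_{\lambda>0}W_\lambda e_\lambda$ and $W_-=\Lambda+\sum_{\lambda<0}W_\lambda e_\lambda$, and put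
\[
\omega(s)=\sum_{\lambda\ne0}|W_\lambda|\min\Bigl(1,\frac1{|\lambda|s}\Bigr).
\]
This function is nonincreasing, and $\omega(s)\to0$ as $s\to\infty$ by dominated convergence.
\item Choose $L=2^m$ so large that $\kappa^{-1/r}\omega(L)\le\delta$ and, for all $I$ with $|I|\ge L$, $|\langle W\rangle_I-I_N|\le\delta$ and $[W\mathbf{e}_j]_I\le C_1+1$ for the standard basis vectors $\mathbf{e}_1,\dots,\mathbf{e}_N$. This is possible by (AP2), (AP3) and \eqref{eq:uniformW}.
\end{itemize}
Since $|W(x)|\le\sum_j|W(x)\mathbf{e}_j|$, (a) holds. The approximant $b'$ influences $W$ and $L$, but none of the constants $C$ below.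

Let $|I|\ge L$, let $x_0$ be the center of $I$, $J=\kappa^{-1}I$, $s=|J|\ge L$, and $\mathcal K=K_I(\varphi)+K_I(h)$.

\emph{Step 1: removing the right side on $J$.} With $k$ as in Lemma~\ref{lem:remove}, Lemma~\ref{lem:uniform}(a) provides $\psi_\pm\in H^r_\pm$ with $b'\psi_++\psi_-=k$ and $\|\psi_\pm\|_r\le C_0\|k\|_r$. So $\theta_\pm=\varphi_\pm-\psi_\pm$ satisfy $b'\theta_++\theta_-=0$ on $J$ and $K_J(\theta_\pm)\le C\mathcal K$, and, since $\kappa^{-1/r}\varepsilon\le\delta$,
\begin{equation}\label{eq:psi}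
[\psi_+]_I\le C\delta K_I(\varphi)+C\delta^{-1/r}K_I(h).
\end{equation}

\emph{Step 2: the slowly varying amplitude.} Let $\chi$ be as in Lemma~\ref{lem:smooth}; it is supported in $J$, and $\chi=1$ on $I$ because $\kappa\le\frac14$. Then $b'\chi\theta_++\chi\theta_-=0$ on $\mathbb{R}$. Put
\[
\alpha_-=Q(\chi\theta_+)\in H^r_-,\qquad\alpha_+=P(\chi\theta_-)\in H^r_+ .
\]
For any $y\in L^r_N$ the pair $W_+y$, $-W_-y$ also solves the homogeneous equation. By Lemma~\ref{lem:uniform}(b), it will be close to the pair $\chi\theta_+$, $\chi\theta_-$ if the components with the wrong frequencies nearly agree, that is, if $Q(W_+y)\approx\alpha_-$ and $-P(W_-y)\approx\alpha_+$. For slowly varying $y$ only the mean values of $W_\pm$ should matter here, which leads to $Qy=\alpha_-$ and $-\Lambda Py=\alpha_+$. We therefore define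
\[
y=\alpha_--\Lambda^{-1}\alpha_+ .
\]
By Lemma~\ref{lem:smooth} and $|\Lambda^{-1}|\le C_1$, we have $|y'|\le C\mathcal K/s$ on $\mathbb{R}$. With $u=y(x_0)$,
\begin{equation}\label{eq:y}
|y-u|\le C\kappa\mathcal K=C\delta\mathcal K\qquad\text{on }I .
\end{equation}

\emph{Step 3: the remainder.} Let $R_+=\chi\theta_+-W_+y$ and $R_-=\chi\theta_-+W_-y$. Since $b'W_+=W_-$, we have $b'R_++R_-=0$. Because $W_+\Lambda^{-1}\alpha_+\in H^r_+$ and $W_-\alpha_-\in H^r_-$,
\begin{align*}
QR_+&=\alpha_--Q(W_+\alpha_-)=-Q\bigl((W_+-I_N)\alpha_-\bigr)=-\sum_{\lambda>0}W_\lambda\,Q(e_\lambda\alpha_-),\\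
PR_-&=\alpha_+-P(W_-\Lambda^{-1}\alpha_+)=-P\bigl((W_--\Lambda)\Lambda^{-1}\alpha_+\bigr)=-\sum_{\lambda<0}W_\lambda\Lambda^{-1}P(e_\lambda\alpha_+).
\end{align*}
Lemma~\ref{lem:slow} and the norm bounds of Lemma~\ref{lem:smooth} show that $\|Q(e_\lambda\alpha_-)\|_r$ for $\lambda>0$ and $\|P(e_\lambda\alpha_+)\|_r$ for $\lambda<0$ are at most $C\mathcal Ks^{1/r}\min(1,1/(|\lambda|s))$. Hence $\|QR_+\|_r+\|PR_-\|_r\le C\omega(s)\mathcal Ks^{1/r}$, and Lemma~\ref{lem:uniform}(b) gives the same bound for $\|R_+\|_r$. Since $s\ge L$,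
\begin{equation}\label{eq:R}
[R_+]_I\le|I|^{-1/r}\|R_+\|_r\le C\kappa^{-1/r}\omega(L)\mathcal K\le C\delta\mathcal K .
\end{equation}

\emph{Step 4: conclusion.} On $I$ we have $\theta_+=\chi\theta_+$, so
\[
\varphi-Wu=W(y-u)+R_++\psi_+ .
\]
By (a) and \eqref{eq:y}, $[W(y-u)]_I\le[\,|W|\,]_I\sup_I|y-u|\le C\delta\mathcal K$; this is where the bound on $W$ in $L^r$ mean replaces a bound on $\|W\|_\infty$. With \eqref{eq:psi} and \eqref{eq:R} we obtain $[\varphi-Wu]_I\le C\delta K_I(\varphi)+C\delta^{-1/r}K_I(h)$.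
\end{proof}

\begin{remark}
Proposition~\ref{prop:large} is the only place in the proof of Theorem~\ref{thm:main} where more than boundedness and uniform continuity of $b$ is used. Consequently its conclusion fails for the coefficient of Example~\ref{ex:buc} with $r=2$.
\end{remark}

\section{The $L^p$ estimate for $p>r$}\label{sec:Lp}

We prove the estimate with a weight, for use in Section~\ref{sec:proof2}. For Theorem~\ref{thm:main} only $w\equiv1$ is needed. Two standard facts are used. Let $1<q<\infty$ and $\Theta\ge1$. There are $C$ and $\sigma>0$, depending only on $q$ and $\Theta$, such that for every weight with $[w]_{A_q}\le\Theta$: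
\begin{itemize}
\item[(W1)] (Muckenhoupt's theorem) $\|\mathcal Mf\|_{L^q(w)}\le C\|f\|_{L^q(w)}$;
\item[(W2)] (the $A_\infty$ property) $w(E)\le C(|E|/|I|)^\sigma w(I)$ for every interval $I$ and measurable $E\subset I$.
\end{itemize}
For $w\equiv1$, (W1) is the Hardy--Littlewood maximal theorem and (W2) holds with $C=\sigma=1$.

In this section $r<p<\infty$, $\Theta\ge1$, and $w$ is a \emph{bounded} weight with $[w]_{A_{p/r}}\le\Theta$. By (W1) with $q=p/r$,
\begin{equation}\label{eq:Mr}
\|\mathcal M_rf\|_{L^p(w)}\le C_{\mathcal M}\|f\|_{L^p(w)},\qquad C_{\mathcal M}=C_{\mathcal M}(p,r,\Theta).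
\end{equation}
This is where $p>r$ is needed. Boundedness of $w$ is used only to know in advance that certain quantities are finite; no constant depends on $\|w\|_\infty$.

Dyadic intervals are the intervals $[j2^k,(j+1)2^k)$ with $j,k\in\mathbb{Z}$. Let $\mathbb{E}_kf$ be the function that equals $\langle f\rangle_I$ on each dyadic $I$ of length $2^k$, and let
\[
M_dg(x)=\sup_{I\ni x}\langle|g|\rangle_I,\qquad g^\#(x)=\sup_{I\ni x}\bigl\langle|g-\langle g\rangle_I|\bigr\rangle_I ,
\]
with suprema over dyadic intervals.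

\begin{lemma}[Fefferman--Stein inequality]\label{lem:FS}
If $g\in L^r_N$, then $\|g\|_{L^p(w)}\le C_\#\|g^\#\|_{L^p(w)}$ with $C_\#=C_\#(p,r,\Theta)$.
\end{lemma}

\begin{proof}
Let $\lambda>0$ and $\gamma>0$. Since $\langle|g|\rangle_I\le|I|^{-1/r}\|g\|_r\to0$ as $|I|\to\infty$, the set $\{M_dg>\lambda\}$ is the disjoint union of the maximal dyadic intervals $Y_i$ with $\langle|g|\rangle_{Y_i}>\lambda$. Let $\widehat Y_i$ be the dyadic parent of $Y_i$ and $c_i=\langle g\rangle_{\widehat Y_i}$; by maximality $|c_i|\le\lambda$. If $x\in Y_i$ and $M_dg(x)>2\lambda$, then some dyadic $Y'\ni x$ has $\langle|g|\rangle_{Y'}>2\lambda$; by maximality $Y'\subset Y_i$, and $\langle|g-c_i|\rangle_{Y'}>\lambda$. The maximal intervals $Y'\subset Y_i$ with $\langle|g-c_i|\rangle_{Y'}>\lambda$ are disjoint, so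
\[
|\{x\in Y_i:M_dg(x)>2\lambda\}|\le\frac1\lambda\int_{Y_i}|g-c_i|\,dx\le\frac{|\widehat Y_i|}\lambda\inf_{Y_i}g^\# .
\]
Either $g^\#\le\gamma\lambda$ at some point of $Y_i$, and the right side is at most $2\gamma|Y_i|$, or $Y_i\subset\{g^\#>\gamma\lambda\}$. Applying (W2) in the first case and summing over $i$,
\begin{equation}\label{eq:good}
w(\{M_dg>2\lambda\})\le C(2\gamma)^\sigma w(\{M_dg>\lambda\})+w(\{g^\#>\gamma\lambda\}).
\end{equation}
Let $\Phi(T)=\int_0^Tp\lambda^{p-1}w(\{M_dg>\lambda\})\,d\lambda$. Since $\lambda^{p-1}\le T^{p-r}\lambda^{r-1}$ on $(0,T)$, we have $\Phi(T)\le\|w\|_\infty\frac prT^{p-r}\|M_dg\|_r^r$, which is finite because $M_dg\le\mathcal Mg\in L^r$. Multiply \eqref{eq:good} by $p\lambda^{p-1}$ and integrate over $(0,T)$. The left side becomes $2^{-p}\Phi(2T)\ge2^{-p}\Phi(T)$, so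
\[
\Phi(T)\le2^pC(2\gamma)^\sigma\Phi(T)+2^p\gamma^{-p}\|g^\#\|_{L^p(w)}^p .
\]
Choose $\gamma$ with $2^pC(2\gamma)^\sigma\le\frac12$, absorb the first term, and let $T\to\infty$. This bounds $\|M_dg\|_{L^p(w)}$, and $|g|\le M_dg$ almost everywhere by the Lebesgue differentiation theorem.
\end{proof}

To absorb a term $\delta K_I(\varphi)$ we need an $L^p(w)$ norm that is known to be finite, and we do not yet know that $\varphi\in L^p_N$. We therefore work with the local $L^r$ averages
\[
\varphi_{(k)}=\bigl(\mathbb{E}_k|\varphi|^r\bigr)^{1/r},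
\]
so that $\varphi_{(k)}=[\varphi]_I$ on each dyadic $I$ of length $2^k$. Since $\|\varphi_{(k)}\|_r=\|\varphi\|_r$ and $\varphi_{(k)}\le2^{-k/r}\|\varphi\|_r$, we have $\varphi_{(k)}\in L^r\cap L^\infty\subset L^p\subset L^p(w)$. Moreover,
\begin{equation}\label{eq:Kk}
K_I(\varphi)\le3^{1/r}\mathcal M_r\varphi_{(k)}(x)\qquad(|I|\ge2^k,\ x\in I):
\end{equation}
for $J\supset I$ the union $J^*$ of the dyadic intervals of length $2^k$ that meet $J$ lies in $3J$, so $\int_J|\varphi|^r\le\int_{J^*}|\varphi|^r=\int_{J^*}\varphi_{(k)}^r\le3|J|\langle\varphi_{(k)}^r\rangle_{3J}$.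

\begin{lemma}[absorption]\label{lem:absorb}
Let $C_3\ge1$. There are $\delta_0>0$ and $C_4$, depending only on $p,r,\Theta,C_3$, with the following property. Let $\varphi\in L^r_N$, $k\in\mathbb{Z}$, and let $F\ge0$ be measurable. Suppose that for every dyadic interval $I$ and every $x\in I$:
\begin{itemize}
\item[(O)] if $|I|\ge2^k$, there is $u\in\mathbb{C}^N$ with $\langle|\mathbb{E}_k\varphi-u|\rangle_I\le\delta_0K_I(\varphi)+F(x)$;
\item[(R)] if $|I|=2^k$, then $[\varphi]_I\le C_3|\langle\varphi\rangle_I|+\delta_0K_I(\varphi)+F(x)$.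
\end{itemize}
Then $\|\varphi_{(k)}\|_{L^p(w)}\le C_4\|F\|_{L^p(w)}$.
\end{lemma}

Condition (O) bounds the oscillation of the averages of $\varphi$, and condition (R) recovers the $L^r$ size of $\varphi$ on an interval from its average there.

\begin{proof}
Let $g=\mathbb{E}_k\varphi\in L^r_N$ and $Z=3^{1/r}\delta_0\mathcal M_r\varphi_{(k)}+F$. On dyadic intervals shorter than $2^k$ the function $g$ is constant. On the others, $\langle|g-\langle g\rangle_I|\rangle_I\le2\langle|g-u|\rangle_I$, because $|\langle g\rangle_I-u|\le\langle|g-u|\rangle_I$. So (O) and \eqref{eq:Kk} give $g^\#\le2Z$, while (R) and \eqref{eq:Kk} give $\varphi_{(k)}\le C_3|g|+Z$. By Lemma~\ref{lem:FS} and \eqref{eq:Mr},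
\[
\|\varphi_{(k)}\|_{L^p(w)}\le(2C_3C_\#+1)\bigl(3^{1/r}\delta_0C_{\mathcal M}\|\varphi_{(k)}\|_{L^p(w)}+\|F\|_{L^p(w)}\bigr).
\]
Choose $\delta_0$ with $(2C_3C_\#+1)3^{1/r}C_{\mathcal M}\delta_0=\frac12$ and absorb the finite first term.
\end{proof}

\begin{proposition}\label{prop:Lp}
Under the standing assumptions, let $r<p<\infty$ and $\Theta\ge1$. There is $C$, depending only on $b,r,p,N,\Theta$, such that for every bounded weight $w$ with $[w]_{A_{p/r}}\le\Theta$ and every $h\in L^r_N\cap L^p_N$,
\[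
\|A^{-1}h\|_{L^p(w)}\le C\|h\|_{L^p(w)} .
\]
\end{proposition}

\begin{proof}
Let $C_3=2C_2$, and let $\delta_0$, $C_4$ be given by Lemma~\ref{lem:absorb}. Since $C_2$ does not depend on $\delta$, we can fix $\delta\le\frac12$ with $4\delta\le\delta_0$ and $(2C_2+1)\delta\le\delta_0$. For this $\delta$ take $W$, $L=2^m$ from Proposition~\ref{prop:large} and $\rho$ from Proposition~\ref{prop:small}, and let $C_\delta$ be the larger of the two constants there. Decrease $\rho$ so that $\rho=2^{-l}\le L$ with an integer $l$. We apply Lemma~\ref{lem:absorb} first at the scale $L$ and then at arbitrarily small scales; the first application covers the intermediate intervals in the second.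

\emph{The scale $L$.} Let $I$ be dyadic with $|I|\ge L$, let $u$ be as in Proposition~\ref{prop:large}(b), $T=\varphi-Wu$, and $\tau=\delta K_I(\varphi)+C_\delta K_I(h)$, so $[T]_I\le\tau$. Since $|\langle W\rangle_I-I_N|\le\frac12$,
\[
|u|\le2|\langle W\rangle_Iu|\le2|\langle\varphi\rangle_I|+2\tau .
\]
For each dyadic $I'\subset I$ of length $L$ we have $\langle\varphi\rangle_{I'}-u=(\langle W\rangle_{I'}-I_N)u+\langle T\rangle_{I'}$. Averaging over $I'$,
\[
\langle|\mathbb{E}_m\varphi-u|\rangle_I\le\delta|u|+\langle|T|\rangle_I\le2\delta K_I(\varphi)+2\tau\le4\delta K_I(\varphi)+2C_\delta K_I(h).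
\]
Also
\[
[\varphi]_I\le C_2|u|+\tau\le2C_2|\langle\varphi\rangle_I|+(2C_2+1)\tau .
\]
By \eqref{eq:KM}, (O) and (R) hold for $k=m$ with $F=(2C_2+1)C_\delta\mathcal M_rh$. Lemma~\ref{lem:absorb} and \eqref{eq:Mr} give
\begin{equation}\label{eq:scaleL}
\|\varphi_{(m)}\|_{L^p(w)}\le C\|h\|_{L^p(w)} .
\end{equation}

\emph{Small scales.} Let $n>l$, $k=-n$, and $F=2C_\delta\mathcal M_rh+(L/\rho)^{1/r}\mathcal M_r\varphi_{(m)}$. Let $I$ be dyadic and $x\in I$. If $2^{-n}\le|I|\le\rho$, take $u$ from Proposition~\ref{prop:small}; then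
\[
\langle|\mathbb{E}_{-n}\varphi-u|\rangle_I=\langle|\mathbb{E}_{-n}(\varphi-u)|\rangle_I\le[\varphi-u]_I\le\delta K_I(\varphi)+C_\delta K_I(h),
\]
and, since $|u|\le|\langle\varphi\rangle_I|+[\varphi-u]_I$,
\[
[\varphi]_I\le|\langle\varphi\rangle_I|+2[\varphi-u]_I\le|\langle\varphi\rangle_I|+2\delta K_I(\varphi)+2C_\delta K_I(h).
\]
This gives (R), and (O) for $|I|\le\rho$. If $|I|>\rho$, take $u=0$. The interval $I$ is a union of dyadic intervals of length $\rho$, and $\varphi_{(-l)}\le(L/\rho)^{1/r}\varphi_{(m)}$ pointwise, because each dyadic interval of length $\rho$ lies in one of length $L$. Hence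
\[
\langle|\mathbb{E}_{-n}\varphi|\rangle_I\le[\varphi]_I=[\varphi_{(-l)}]_I\le(L/\rho)^{1/r}\mathcal M_r\varphi_{(m)}(x)\le F(x).
\]
Lemma~\ref{lem:absorb}, \eqref{eq:Mr} and \eqref{eq:scaleL} give $\|\varphi_{(-n)}\|_{L^p(w)}\le C\|h\|_{L^p(w)}$ with $C$ independent of $n$. By the Lebesgue differentiation theorem for $|\varphi|^r\in L^1$, $\varphi_{(-n)}\to|\varphi|$ almost everywhere, and Fatou's lemma gives $\|\varphi\|_{L^p(w)}\le C\|h\|_{L^p(w)}$. Finally $A^{-1}h=\varphi_++\varphi_-=\varphi+h-b\varphi$.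
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

Let $A=bP+Q$ be invertible on $L^{p_0}_N$.

\emph{The case $p>p_0$.} Apply Proposition~\ref{prop:Lp} with $r=p_0$ and $w\equiv1$. The inverse $A^{-1}$ of $A$ on $L^r_N$ maps $L^r_N\cap L^p_N$ into itself and is bounded there in the $L^p$ norm, so it extends to a bounded operator $B$ on $L^p_N$. The operator $A$ also maps $L^r_N\cap L^p_N$ into itself. So $AB=BA=\mathrm{Id}$ on this dense subspace, hence on $L^p_N$.

\emph{The case $p<p_0$.} Let $1<q<\infty$. The adjoint of $bP+Q$ on $L^q_N$ is $Pb^*+Q$ on $L^{q'}_N$, which has the factors in the other order. Using $PQ=QP=0$ one multiplies out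
\[
Pb^*+Q=(\mathrm{Id}+Pb^*Q)(Pb^*P+Q),\qquad b^*P+Q=(Pb^*P+Q)(\mathrm{Id}+Qb^*P).
\]
Since $(Pb^*Q)^2=0$ and $(Qb^*P)^2=0$, the operators $\mathrm{Id}+Pb^*Q$ and $\mathrm{Id}+Qb^*P$ are invertible, with inverses $\mathrm{Id}-Pb^*Q$ and $\mathrm{Id}-Qb^*P$. Thus $bP+Q$ is invertible on $L^q_N$ if and only if $b^*P+Q$ is invertible on $L^{q'}_N$. Take $q=p_0$: $b^*P+Q$ is invertible on $L^{p_0'}_N$. As $b^*\in AP_{N\times N}$ and $p'>p_0'$, the first case shows that it is invertible on $L^{p'}_N$. Take $q=p$: $bP+Q$ is invertible on $L^p_N$.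

\emph{Consistency of the inverses.} Let $1<r<p<\infty$ and $h\in L^r_N\cap L^p_N$. We now know that $A$ is invertible on both spaces. By Proposition~\ref{prop:Lp} with $w\equiv1$, the solution $f\in L^r_N$ of $Af=h$ lies in $L^p_N$. Since $A$ is injective on $L^p_N$, $f$ is also the solution in $L^p_N$. \qed

\section{Weights and Fredholm operators: proof of Theorem~\ref{thm:weighted}}\label{sec:proof2}

The plan is to reduce (i) and (ii) to invertibility on the unweighted space $L^{p_0}_N$ by translating along almost periods, and then to reach all weighted spaces through Proposition~\ref{prop:Lp}.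

\subsection*{Further facts}
Let $1<p<\infty$ and $w\in A_p$. On $L^p_N(w)$ the operators $P$, $Q$ are the bounded extensions from bounded functions with compact support. The truncations $f\mathbf{1}_{\{|x|\le j,\ |f(x)|\le j\}}$ converge to $f$ in every space $L^q_N$ or $L^p_N(w)$ that contains $f$, so the operators on different spaces agree on intersections. The space $C_c^\infty$ is dense in $L^p_N(w)$.
\begin{itemize}
\item[(W3)] (openness) $w\in A_q$ for some $q\in(1,p)$.
\item[(W4)] In the pairing $\int g^*f\,dx$ the dual of $L^p_N(w)$ is $L^{p'}_N(w^{1-p'})$, and $[w^{1-p'}]_{A_{p'}}=[w]_{A_p}^{p'-1}$ by the definition. The adjoint of $aP+cQ$ is $Pa^*+Qc^*$.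
\item[(W5)] $w(E)\ge[w]_{A_p}^{-1}(|E|/|I|)^pw(I)$ for measurable $E\subset I$. Indeed, H\"older's inequality gives $|E|^p\le w(E)\bigl(\int_Iw^{-1/(p-1)}\bigr)^{p-1}\le w(E)[w]_{A_p}|I|^p/w(I)$.
\end{itemize}
For a function $a$ put $a_\tau=a(\cdot+\tau)$, and for $a,c\in AP_{N\times N}$ and $\varepsilon>0$ let $\mathcal E(\varepsilon)$ be the closed set of all $\tau$ with $\|a_\tau-a\|_\infty\le\varepsilon$ and $\|c_\tau-c\|_\infty\le\varepsilon$.
\begin{itemize}
\item[(AP5)] There is $\ell_0$ such that every interval of length $\ell_0$ meets $\mathcal E(\varepsilon)$.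
\end{itemize}
To see this, approximate $a$ and $c$ within $\varepsilon/3$ by trigonometric polynomials with frequencies $\lambda_1,\dots,\lambda_k$, and let $z(t)=(e^{i\lambda_1t},\dots,e^{i\lambda_kt})$. There is $\eta>0$ such that $\tau\in\mathcal E(\varepsilon)$ whenever $|z(\tau)-z(0)|<\eta$. Cover the totally bounded set $z(\mathbb{R})$ by $\eta$-balls around $z(t_1),\dots,z(t_n)$. For every $t$ there is $j$ with $|z(t-t_j)-z(0)|=|z(t)-z(t_j)|<\eta$, so $t-t_j\in\mathcal E(\varepsilon)$ lies within $\max_j|t_j|$ of $t$.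

\subsection*{Lower bounds on the unweighted space}
To treat $\mathcal A$ and its adjoint together, let $a,c\in AP_{N\times N}$, let $\mathcal B$ be either $aP+cQ$ or $Pa+Qc$, and let $\mathcal B_\tau=U_\tau\mathcal BU_{-\tau}$, which is the operator of the same form with coefficients $a_\tau$, $c_\tau$. An operator is bounded below if $\|\mathcal Bf\|\ge\gamma\|f\|$ for some $\gamma>0$ and all $f$.

\begin{lemma}\label{lem:fred}
If $\mathcal B$ is Fredholm on $L^p_N$, then it is bounded below on $L^p_N$.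
\end{lemma}

\begin{proof}
A Fredholm operator has a regularizer: there are a bounded $R$ and a compact $K$ with $R\mathcal B=\mathrm{Id}-K$, so $\|f\|_p\le\|R\|\,\|\mathcal Bf\|_p+\|Kf\|_p$. By (AP5) choose $\tau_n\in\mathcal E(1/n)$ with $\tau_n\to\infty$; then $\|\mathcal B_{\tau_n}-\mathcal B\|\to0$. Apply the inequality to $U_{-\tau_n}f$. We have $\|U_{-\tau_n}f\|_p=\|f\|_p$ and $\|\mathcal BU_{-\tau_n}f\|_p=\|\mathcal B_{\tau_n}f\|_p\to\|\mathcal Bf\|_p$. Since $1<p<\infty$, $U_{-\tau_n}f\to0$ weakly, so $\|KU_{-\tau_n}f\|_p\to0$. Hence $\|f\|_p\le\|R\|\,\|\mathcal Bf\|_p$.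
\end{proof}

For a weighted lower bound, translation moves the weight. Averaging the translated weights over many almost periods produces a weight that is comparable to a constant on a long interval.

\begin{lemma}\label{lem:unweight}
If $w\in A_p$ and $\mathcal B$ is bounded below on $L^p_N(w)$, then it is bounded below on $L^p_N$.
\end{lemma}

\begin{proof}
Let $\|\mathcal Bf\|_{L^p(w)}\ge\gamma\|f\|_{L^p(w)}$, and let $C_w$ be the sum of the norms of $P$ and $Q$ on $L^p_N(w)$. The map $U_{-\tau}$ is an isometry of $L^p_N(w_\tau)$ onto $L^p_N(w)$ that commutes with $P$ and $Q$. Hence $P$ and $Q$ have the same norms on $L^p_N(w_\tau)$ as on $L^p_N(w)$, and $\|\mathcal B_\tau f\|_{L^p(w_\tau)}\ge\gamma\|f\|_{L^p(w_\tau)}$. Let $\varepsilon=\gamma/(2C_w)$ and $\mathcal E=\mathcal E(\varepsilon)$. For $\tau\in\mathcal E$ the norm of $\mathcal B_\tau-\mathcal B$ on $L^p_N(w_\tau)$ is at most $\varepsilon C_w=\gamma/2$, so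
\[
\|\mathcal Bf\|_{L^p(w_\tau)}\ge\tfrac\gamma2\|f\|_{L^p(w_\tau)}\qquad(\tau\in\mathcal E,\ f\in C_c^\infty).
\]
Raise this to the power $p$ and integrate over $\tau\in\mathcal E_T=\mathcal E\cap[-T,T]$. With $\mu_T(x)=\int_{\mathcal E_T}w(x+\tau)\,d\tau=w(x+\mathcal E_T)$,
\begin{equation}\label{eq:mu}
\int|\mathcal Bf|^p\mu_T\,dx\ge(\gamma/2)^p\int|f|^p\mu_T\,dx .
\end{equation}

\emph{The weight $\mu_T$ on $[-T,T]$.} Take $\ell_0$ from (AP5) for $\mathcal E(\varepsilon/2)$, and by uniform continuity take $\sigma>0$ with $[0,\sigma]\subset\mathcal E(\varepsilon/2)$. If $\tau_0\in\mathcal E(\varepsilon/2)$, then $[\tau_0,\tau_0+\sigma]\subset\mathcal E$. So every interval of length $\ell=\ell_0+\sigma$ meets $\mathcal E$ in a set of measure at least $\sigma$, and $|\mathcal E_T|\ge\sigma\lfloor2T/\ell\rfloor\ge\sigma T/\ell$ for $T\ge\ell$. For $|x|\le T$ the set $x+\mathcal E_T$ lies in $Y_T=[-2T,2T]$, and (W5) gives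
\[
c_0\,w(Y_T)\le\mu_T(x)\le w(Y_T),\qquad c_0=[w]_{A_p}^{-1}\Bigl(\frac{\sigma}{4\ell}\Bigr)^p .
\]

\emph{The tail.} Let $f\in C_c^\infty$. The functions $f$, $af$, $cf$ are bounded with compact support, and off that support $P$ and $Q$ are given by Cauchy integrals. So in both cases $|\mathcal Bf(x)|\le C_f|x|^{-1}$ for large $|x|$. For $|x|>T$, $|\tau|\le T$ and $y=x+\tau$ we have $T+|y|\le3|x|$. Also $\mathcal M\mathbf{1}_{[-T,T]}(y)\ge T/(T+|y|)$, by averaging over $[-T-|y|,T+|y|]$. By Fubini's theorem and (W1),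
\[
\int_{|x|>T}|x|^{-p}\mu_T\,dx\le2T\,3^p\int\frac{w(y)\,dy}{(T+|y|)^p}\le2\cdot3^p\,T^{1-p}\|\mathcal M\mathbf{1}_{[-T,T]}\|_{L^p(w)}^p\le CT^{1-p}w(Y_T).
\]

Divide \eqref{eq:mu} by $w(Y_T)$. For large $T$,
\[
\|\mathcal Bf\|_p^p+CC_f^p\,T^{1-p}\ge c_0(\gamma/2)^p\int_{-T}^T|f|^p\,dx .
\]
As $p>1$, letting $T\to\infty$ gives $\|\mathcal Bf\|_p\ge c_0^{1/p}(\gamma/2)\|f\|_p$ for $f\in C_c^\infty$, and by density for $f\in L^p_N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Statement (iii) contains (i), and with $w\equiv1$ it implies (ii).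

\emph{Each of \textup{(i)} and \textup{(ii)} implies that $\mathcal A$ is invertible on $L^{p_0}_N$.} An operator is invertible if it and its adjoint are both bounded below. The adjoint $\mathcal A^*=Pa^*+Qc^*$ has coefficients in $AP_{N\times N}$. Under (ii), $\mathcal A$ is Fredholm on $L^{p_0}_N$ and $\mathcal A^*$ is Fredholm on $L^{p_0'}_N$, and we apply Lemma~\ref{lem:fred} to both. Under (i), $\mathcal A$ is invertible on $L^{p_0}_N(w_0)$ and, by (W4), $\mathcal A^*$ is invertible on $L^{p_0'}_N(w_0^{1-p_0'})$ with $w_0^{1-p_0'}\in A_{p_0'}$, and we apply Lemma~\ref{lem:unweight} to both.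

\emph{Invertibility on $L^{p_0}_N$ implies \textup{(iii)}.} By Lemma~\ref{lem:lower}, $|c(x)v|\ge\gamma|v|$ with some $\gamma>0$, so $|\det c(x)|\ge\gamma^N$. By (AP1), (AP2) and Cramer's rule, $c^{-1}\in AP_{N\times N}$. Thus $\mathcal A=cA$ with $A=bP+Q$ and $b=c^{-1}a\in AP_{N\times N}$, and $A$ is invertible on $L^{p_0}_N$. By Theorem~\ref{thm:main}, $A$ is invertible on $L^r_N$ for every $r\in(1,\infty)$. Multiplication by $c$ is invertible on every space $L^p_N(w)$, so it remains to invert $A$ there.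

Let $1<p<\infty$ and $w\in A_p$. By (W3), $w\in A_q$ for some $q\in(1,p)$; put $r=p/q\in(1,p)$, and let $A^{-1}$ be the inverse on $L^r_N$. Proposition~\ref{prop:Lp} requires a bounded weight, so let $w_n=\min(w,n)$. From $\langle w_n\rangle_I\le\min(\langle w\rangle_I,n)$ and $w_n^{-1/(q-1)}\le w^{-1/(q-1)}+n^{-1/(q-1)}$ we get
\[
\langle w_n\rangle_I\langle w_n^{-1/(q-1)}\rangle_I^{q-1}\le2^{q-1}\langle w_n\rangle_I\bigl(\langle w^{-1/(q-1)}\rangle_I^{q-1}+n^{-1}\bigr)\le2^{q-1}\bigl([w]_{A_q}+1\bigr).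
\]
So Proposition~\ref{prop:Lp} applies to all $w_n$ with the same $\Theta$. For bounded $h$ with compact support, $\|A^{-1}h\|_{L^p(w_n)}\le C\|h\|_{L^p(w_n)}\le C\|h\|_{L^p(w)}$ with $C$ independent of $n$, and monotone convergence gives $\|A^{-1}h\|_{L^p(w)}\le C\|h\|_{L^p(w)}$. Such $h$ are dense in $L^p_N(w)$; let $B$ be the bounded extension of $h\mapsto A^{-1}h$. For such $h$ we have $Bh\in L^r_N\cap L^p_N(w)$ and $ABh=h$, so $AB=\mathrm{Id}$ on $L^p_N(w)$ by density. For the other order, let $f\in C_c^\infty$. Then $Af\in L^r_N\cap L^p_N(w)$, and its truncations $h_j$ converge to $Af$ in both spaces. Hence $A^{-1}h_j\to f$ in $L^r_N$ and $A^{-1}h_j=Bh_j\to BAf$ in $L^p_N(w)$. Along a subsequence both limits hold almost everywhere, so $BAf=f$, and $BA=\mathrm{Id}$ by density.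

\emph{Spectra.} For $\lambda\in\mathbb{C}$ the operator $\mathcal A-\lambda\,\mathrm{Id}=(a-\lambda I_N)P+(c-\lambda I_N)Q$ is of the same form. By the equivalence of (i) and (iii), it is invertible on one space $L^p_N(w)$ if and only if it is invertible on all of them. By the equivalence of (ii) and (iii), for each $p$ this happens if and only if it is Fredholm on $L^p_N(\mathbb{R})$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KS}
Alexei Yu. Karlovich and Ilya M. Spitkovsky,
\emph{On singular integral operators with semi-almost periodic coefficients on variable Lebesgue spaces},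
arXiv:1105.0407 (2011).

\end{thebibliography}
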